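\title{Strict ordering of the moment thresholds for the stochastic heat equation in dimension $d\ge 3$}

\begin{abstract}
Consider the stochastic heat equation on $\mathbb R^d$, $d\ge3$, with flat initial data, driven by a space-time white noise mollified at scale $\varepsilon$, with coupling constant $\beta\varepsilon^{(d-2)/2}$. Let $\beta_\gamma$ be the supremum of the $\beta$ for which the solutions are bounded in $L^\gamma$ uniformly in $\varepsilon$, space and time. We prove the conjecture that $\beta_{N+1}<\beta_N$ for every integer $N\ge2$ and every mollifier. The inequality $\beta_3<\beta_2$ comes from a three-body trial function built from the zero-energy solution of the two-body problem. The remaining inequalities come from a tail bound that is uniform in $\beta$ below $\beta_2$, combined with a perturbation argument. We also show that $\gamma\mapsto\beta_\gamma$ is continuous, strictly decreasing on $[3,\infty)$, strictly decreasing on $[2,\infty)$ when $d\ge4$, and that $\beta_N$ is of order $N^{-1/2}$.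
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The equation and its moment thresholds}

Let $d\ge3$ and let $\xi$ be a space-time white noise on $\mathbb R^d\times\mathbb R_+$, that is, a centered Gaussian family $\xi(f)=\int\!\!\int f(y,s)\,\xi(dy,ds)$, $f\in L^2(\mathbb R^d\times\mathbb R_+)$, with $\mathbb E[\xi(f)\xi(f')]=\langle f,f'\rangle$. A \emph{mollifier} is a smooth, nonnegative, compactly supported, spherically symmetric function $\phi$ on $\mathbb R^d$ with $\int\phi=1$. Put $\phi_\varepsilon(x)=\varepsilon^{-d}\phi(x/\varepsilon)$ and $\xi_\varepsilon(x,t)=\int\phi_\varepsilon(x-y)\,\xi(y,t)\,dy$. The noise $\xi_\varepsilon$ is white in time, and its spatial covariance is $R_\varepsilon(x-y)=\int\phi_\varepsilon(x-z)\phi_\varepsilon(y-z)\,dz$. For $\beta>0$ let $\beta_\varepsilon=\beta\,\varepsilon^{(d-2)/2}$ and, for a bounded, continuous, nonnegative $U_0$, consider the It\^o equation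
\[
\partial_t\,\mathcal U_\varepsilon=\tfrac12\Delta\,\mathcal U_\varepsilon+\beta_\varepsilon\,\mathcal U_\varepsilon\,\xi_\varepsilon,\qquad \mathcal U_\varepsilon(\cdot,0)=U_0 .
\]
Equivalently, $\mathcal U_\varepsilon$ is given by the Feynman--Kac representation
\begin{equation}\label{eq:FK}
\mathcal U_\varepsilon(x,t)=\mathbf E_x\Big[\exp\Big(\beta_\varepsilon\int_0^t\!\!\int\phi_\varepsilon(B_{t-s}-y)\,\xi(dy,ds)-\frac{\beta_\varepsilon^2R_\varepsilon(0)\,t}2\Big)U_0(B_t)\Big],
\end{equation}
where $\mathbf E_x$ is the expectation over a $d$-dimensional Brownian motion $B$ started at $x$ and independent of $\xi$. We use only \eqref{eq:FK}. Throughout, $\mathbb P,\mathbb E$ refer to the noise and $\mathbf P,\mathbf E$ to Brownian paths.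

Take $U_0\equiv1$. Then $\mathbb E\,\mathcal U_\varepsilon(x,t)=1$, and the higher moments measure how much of this mean is carried by rare, high peaks. For $\gamma\in(1,\infty)$ define the critical coupling
\[
\beta_\gamma=\sup\Big\{\beta>0:\ \sup_{\varepsilon>0}\ \sup_{(x,t)\in\mathbb R^d\times\mathbb R_+}\mathbb E\big[\mathcal U_\varepsilon(x,t)^\gamma\big]<\infty\Big\},
\]
which depends on $d$ and $\phi$. Since $L^\gamma(\mathbb P)$ norms increase with $\gamma$, the function $\gamma\mapsto\beta_\gamma$ is nonincreasing. The question is whether each integer moment has a threshold of its own. It is conjectured in \cite{Wang} that for $d\ge3$ and every mollifier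
\[
\cdots<\beta_{N+1}<\beta_N<\cdots<\beta_3<\beta_2 .
\]

\subsection{Moments as attracting Brownian motions}

The parameter $\varepsilon$ can be scaled away. Let $R=R_1=\phi*\phi$. This function is smooth, radial and compactly supported, and $0\le R\le R(0)=\int\phi^2$ with $R(0)>0$. For paths $B,B'$ put $\Phi^B_t(y,s)=\phi(B_s-y)\mathbf 1_{s\le t}$ and
\[
\mathcal E_t(B)=\exp\Big(\beta\,\xi(\Phi^B_t)-\frac{\beta^2R(0)t}2\Big),\qquad O_t(B,B')=\langle\Phi_t^B,\Phi_t^{B'}\rangle=\int_0^tR(B_s-B'_s)\,ds .
\]
The \emph{overlap} $O_t$ measures the time that the two paths spend within the range of $R$ of each other; $0\le O_t\le R(0)t=\|\Phi^B_t\|^2$. Let $Z_t^x=\mathbf E_x[\mathcal E_t(B)]$ and $Z_t=Z_t^0$: this is the partition function of a directed polymer in the environment $\xi$.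

Fix $\varepsilon,x,t$. The map $f\mapsto f^\varepsilon$, $f^\varepsilon(y,s)=\varepsilon^{-(d+2)/2}f\big((y-x)/\varepsilon,(t-s)/\varepsilon^2\big)$, is an isometry from $L^2(\mathbb R^d\times[0,t/\varepsilon^2])$ onto $L^2(\mathbb R^d\times[0,t])$, so $f\mapsto\xi(f^\varepsilon)$ is again a white noise. The process $\tilde B_u=(B_{\varepsilon^2u}-x)/\varepsilon$ is a Brownian motion from $0$. Since $\frac{d-2}2-d=-\frac{d+2}2$, we have $\beta_\varepsilon\phi_\varepsilon(B_{t-s}-y)=\beta f^\varepsilon(y,s)$ for $f=\Phi^{\tilde B}_{t/\varepsilon^2}$, and $\beta_\varepsilon^2R_\varepsilon(0)t=\beta^2R(0)t/\varepsilon^2$. So $\mathcal U_\varepsilon(x,t)$ has the law of $Z_{t/\varepsilon^2}$ (this is the reason for the power $\varepsilon^{(d-2)/2}$), and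
\[
\beta_\gamma=\sup\Big\{\beta>0:\sup_{t\ge0}\mathbb E_\beta Z_t^\gamma<\infty\Big\}.
\]
A subscript $\beta$ indicates the coupling when it is not clear from the context.

For fixed paths $B^1,\dots,B^N$ the variable $\sum_i\xi(\Phi_t^{B^i})$ is Gaussian with variance $NR(0)t+2\sum_{i<j}O_t(B^i,B^j)$. Hence $\mathbb E\prod_i\mathcal E_t(B^i)=\exp\big(\beta^2\sum_{i<j}O_t(B^i,B^j)\big)$, and
\begin{equation}\label{eq:replica}
\mathbb E\prod_{i=1}^NZ_t^{x_i}=\mathbf E_{x_1,\dots,x_N}\exp\Big(\beta^2\sum_{i<j}O_t(B^i,B^j)\Big)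
\end{equation}
with independent Brownian motions, called \emph{replicas}. The $N$th moment thus describes $N$ particles that are rewarded for being close to each other, and $\beta_N$ is the strength of attraction at which the reward overcomes their tendency to separate. For $N=2$ the difference of the two paths is transient because $d\ge3$, so the total overlap $O_\infty$ is finite, and $\beta_2^2$ is the rate up to which it has exponential moments. (For $d\le2$ recurrence gives $O_\infty=\infty$, and $\mathbb EZ_t^2$ is unbounded for every $\beta>0$.) Among $N$ particles each one is attracted by $N-1$ others. This suggests that $\beta_N^2$ is of order $1/(N-1)$ and that every added particle lowers the threshold.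

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $\phi$ be any mollifier. Then $\beta_{N+1}<\beta_N$ for every integer $N\ge2$.
\end{theorem}

The next theorem is a supplement; it is not needed for Theorem \ref{thm:main}.

\begin{theorem}\label{thm:supp}
Let $d\ge3$ and let $\phi$ be any mollifier.
\begin{enumerate}
\item[(a)] The function $\gamma\mapsto\beta_\gamma$ is finite, positive, nonincreasing and continuous on $(1,\infty)$, and $\sqrt{\gamma-1}\,\beta_\gamma$ is nondecreasing. In particular $\sqrt{(N-1)/N}\,\beta_N\le\beta_{N+1}<\beta_N$ for integers $N\ge2$.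
\item[(b)] The number $\gamma_*=\max\{\gamma\ge2:\beta_\gamma=\beta_2\}$ satisfies $2\le\gamma_*<3$, and $\gamma\mapsto\beta_\gamma$ is strictly decreasing on $[\gamma_*,\infty)$, in particular on $[3,\infty)$.
\item[(c)] If $d\ge4$, then $\gamma_*=2$, so $\gamma\mapsto\beta_\gamma$ is strictly decreasing on $[2,\infty)$.
\item[(d)] For integers $N\ge2$,
\[
\beta_2^2\le(N-1)\beta_N^2\le c_H:=\inf\Big\{\frac{\int|\nabla f|^2}{\iint f(x)^2R(x-y)f(y)^2\,dx\,dy}:\ f\in C_c^\infty(\mathbb R^d),\ \|f\|_2=1\Big\}.
\]
\end{enumerate}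
\end{theorem}

We do not decide whether $\gamma_*=2$ when $d=3$; this concerns non-integer exponents only. Part (d) confirms the guessed order of magnitude, and it gives $\beta_N<\beta_M$ when $(N-1)/(M-1)>c_H/\beta_2^2$. It does not give $\beta_{N+1}<\beta_N$ for large $N$, where by (a) the two numbers differ by a factor close to $1$.

\subsection{Outline of the proof}

The proof of Theorem \ref{thm:main} has two parts, and the first supplies the hypothesis of the second.

For $N=2$ we use \eqref{eq:replica} and Schr\"odinger operators. In the relative coordinate of two particles the potential $R$ has compact support, and a compactness argument produces a positive zero-energy solution $\psi$ at the critical coupling (Section \ref{sec:two}). From $\psi$ we build a three-particle state of negative energy, which forces $\beta_3<\beta_2$ (Section \ref{sec:three}).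

For $N\ge3$ the potential $\sum_{i<j}R(x_i-x_j)$ does not decay along the planes $x_i=x_j$, so this compactness argument does not apply. We use instead that $\beta_N\le\beta_3<\beta_2$: all couplings in play lie strictly inside the region where second moments are bounded. Suppose that $\beta_p=\beta_q=\beta_*<\beta_2$ with $2\le p<q$, and fix $r\in(p,q)$. As $\beta\uparrow\beta_*$ the $q$th moments may blow up, but a tail bound whose constant does not depend on $\beta$ (Section \ref{sec:tail}) keeps the $r$th moments bounded, so they are bounded at $\beta_*$ itself. A perturbation argument (Section \ref{sec:open}) then shows that the $p$th moments remain bounded slightly above $\beta_*$, which contradicts $\beta_p=\beta_*$. Sections \ref{sec:real} and \ref{sec:four} prove Theorem \ref{thm:supp}.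

\section{Partition functions and Schr\"odinger forms}\label{sec:tools}

\subsection{The noise}\label{sub:noise}

We realize $\xi$ as a sequence $(\xi_n)$ of independent standard normal variables. Fix an orthonormal basis $(e_n)$ of $L^2(\mathbb R^d\times\mathbb R_+)$ and let $\xi(f)=\sum_n\xi_n\langle f,e_n\rangle$ if the series converges, which happens a.s.\ for each fixed $f$, and $\xi(f)=0$ otherwise. Then $(\xi,f)\mapsto\xi(f)$ is jointly measurable, hence so is $(\xi,B)\mapsto\mathcal E_t(B)$. Linear combinations of noises, and shifts $\xi+h$ by $h\in L^2$, are taken coordinatewise; $(\xi+h)(f)=\xi(f)+\langle h,f\rangle$ whenever the series for $\xi(f)$ converges. Let $\mathcal F_s$ be the completed $\sigma$-field generated by the noise on $[0,s]$. If finitely many fixed times cut $\mathbb R_+$ into intervals, we may take for $(e_n)$ a union of bases adapted to the intervals. Then $\xi$ is a tuple of independent noises, and to condition on some of them is to integrate over the others.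

\subsection{The endpoint measure and the Markov property}

For a probability law $\nu$ on $\mathbb R^d$ and a Borel set $\Gamma$ let $U_t^\nu(\Gamma)=\mathbf E_\nu[\mathcal E_t(B);B_t\in\Gamma]$. This random measure records where the polymer ends; $Z_t^x=U_t^{\delta_x}(\mathbb R^d)$. A superscript $(s,x)$ denotes the object built from the noise after time $s$ and a path started at $x$ at time $s$. It is independent of $\mathcal F_s$, and by stationarity of the noise in space and time, $U_t^{(s,x)}(x+\cdot)$ has the law of $U_t^{\delta_0}$. The weight $\mathcal E_{s+t}(B)$ is the product of the weights of the two pieces of the path, so Fubini's theorem and the Markov property of $B$ give, for fixed $s,t$,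
\begin{equation}\label{eq:markov}
U^\nu_{s+t}=\int U^\nu_s(dy)\,U_t^{(s,y)}\qquad\text{a.s., as measures.}
\end{equation}
In particular the total mass $U_t^\nu(\mathbb R^d)$ is a positive martingale with mean $1$, and $\mathbb EZ_t^\gamma$ is nondecreasing in $t$.

Let $\Lambda_k=k+[0,1)^d$, $k\in\mathbb Z^d$. From now on $\nu$ is the uniform law on $\Lambda_0$, and
\[
U_t=U_t^\nu,\qquad Y_t=U_t(\mathbb R^d)=\int_{\Lambda_0}Z_t^w\,dw,\qquad \mu_t=U_t/Y_t .
\]
We shall restart the polymer from a cube, which is why $Y_t$ is more convenient than $Z_t$.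

\subsection{Elementary facts}

\begin{enumerate}
\item[(F1)] \emph{Coinciding starting points are extremal.} By H\"older's inequality and stationarity, the quantity \eqref{eq:replica} is at most $\mathbb EZ_t^N$, and $\mathbb EZ_t^N\le e^{\beta^2\binom N2R(0)t}<\infty$.
\item[(F2)] \emph{H\"older over pairs.} If $B^1,\dots,B^m$ are i.i.d.\ under a probability measure $\langle\cdot\rangle$ and $c\ge0$, H\"older's inequality with $\binom m2$ equal exponents gives
$\big\langle e^{c\sum_{i<j}O_t(B^i,B^j)}\big\rangle\le\big\langle e^{c\binom m2O_t(B^1,B^2)}\big\rangle$.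
\item[(F3)] \emph{Monotonicity in $\beta$.} For $\rho\in[0,1]$ the Mehler operator is $M_\rho F(\xi)=\mathbb E'F\big(\rho\xi+\sqrt{1-\rho^2}\,\xi'\big)$, where $\mathbb E'$ integrates over an independent copy $\xi'$. As $\rho\xi+\sqrt{1-\rho^2}\,\xi'$ is a white noise, Jensen's inequality shows that $M_\rho$ is a contraction on every $L^\gamma(\mathbb P)$. Since $\mathbb E'\exp\big(\beta\sqrt{1-\rho^2}\,\xi'(\Phi_t^B)\big)=e^{\beta^2(1-\rho^2)R(0)t/2}$, we have $M_\rho Z_{\beta,t}=Z_{\rho\beta,t}$. Thus $\mathbb E_\beta Z_t^\gamma$ is nondecreasing in $\beta$, and $\sup_t\mathbb E_\beta Z_t^\gamma$ is finite for $\beta<\beta_\gamma$ and infinite for $\beta>\beta_\gamma$.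
\item[(F4)] \emph{Continuity in $\beta$.} With the same noise, $\mathbb E[U_{\beta,t}(\Gamma)U_{\beta',t}(\Gamma)]=\mathbf E_{\nu\otimes\nu}[e^{\beta\beta'O_t};B_t,B'_t\in\Gamma]$, which is continuous in $(\beta,\beta')$ because $O_t\le R(0)t$. Expanding the square, we see that $\beta\mapsto U_{\beta,t}(\Gamma)$ is continuous in $L^2(\mathbb P)$. By Fatou's lemma, $\mathbb E_{\beta_*}U_t(\Gamma)^\gamma\le\liminf_{\beta\to\beta_*}\mathbb E_\beta U_t(\Gamma)^\gamma$.
\item[(F5)] \emph{One unit of time.} Let $p_t$ be the heat kernel of $\frac12\Delta$. Disintegrating over the endpoint, $U_1^{(s,y)}$ has the density $u^{(s,y)}(w)=p_1(w-y)\,\mathbf E^{y\to w}[\mathcal E]$, where $\mathcal E$ is the weight of a Brownian bridge from $y$ to $w$ during $[s,s+1]$. So $\mathbb Eu^{(s,y)}(w)=p_1(w-y)$, and since each overlap is at most $R(0)$,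
\begin{equation}\label{eq:bridge}
\mathbb E\prod_{i=1}^mu^{(s,y_i)}(w_i)\le e^{\beta^2\binom m2R(0)}\prod_{i=1}^mp_1(w_i-y_i).
\end{equation}
For $y,w$ in the same cube $\Lambda_k$ we have $|w-y|^2\le d$, so $p_1(w-y)\ge c_1:=(2\pi)^{-d/2}e^{-d/2}$.
\end{enumerate}

\begin{lemma}\label{lem:YZ}
For real $p>1$ and fixed $\beta$, $\ \sup_t\mathbb EY_t^p<\infty$ if and only if $\sup_t\mathbb EZ_t^p<\infty$.
\end{lemma}

\begin{proof}
Jensen's inequality gives $\mathbb EY_t^p\le\mathbb EZ_t^p$. Conversely, $Z_{t+1}=\int u^{(0,0)}(w)Z_t^{(1,w)}dw$ by \eqref{eq:markov}. Take an integer $m\ge\max(p,2)$. By \eqref{eq:bridge}, $\|u^{(0,0)}(w)\|_p\le\|u^{(0,0)}(w)\|_m\le Cp_1(w)$ with $C=e^{\beta^2(m-1)R(0)/2}$. Condition on the noise after time $1$ and apply Minkowski's integral inequality: the conditional $L^p$ norm of $Z_{t+1}$ is at most $C\int p_1(w)Z_t^{(1,w)}dw$. Each $\int_{\Lambda_k}Z_t^{(1,w)}dw$ has the law of $Y_t$, so the triangle inequality gives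
\[
\|Z_{t+1}\|_p\le C\sum_{k\in\mathbb Z^d}\Big(\sup_{\Lambda_k}p_1\Big)\|Y_t\|_p ,
\]
and the sum is finite. For $t\le1$ use $\mathbb EZ_t^p\le\mathbb EZ_1^p<\infty$.
\end{proof}

\subsection{Negative energy makes moments grow}\label{sub:schr}

Let $\Sigma$ be a symmetric positive definite $n\times n$ matrix, let $X$ be the diffusion on $\mathbb R^n$ with generator $L=\sum_{i,j}\Sigma_{ij}\partial_i\partial_j$, and let $V$ be bounded and continuous. We recall that $\mathcal H=-L-V$ is self-adjoint and bounded below on $L^2(\mathbb R^n)$, with form domain $H^1$ and quadratic form $\mathcal Q(F)=\int(\nabla F\cdot\Sigma\nabla F-VF^2)$, and that, by the Trotter product formula,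
\begin{equation}\label{eq:trotter}
e^{-t\mathcal H}F(x)=\mathbf E_x\Big[e^{\int_0^tV(X_s)ds}F(X_t)\Big].
\end{equation}

\begin{lemma}\label{lem:negative}
If $\mathcal Q(\Psi)<0$ for some Lipschitz function $\Psi$ with compact support, then $\sup_x\mathbf E_x\exp\int_0^tV(X_s)\,ds\to\infty$ as $t\to\infty$.
\end{lemma}

\begin{proof}
Let $\|\Psi\|_2=1$ and let $m$ be the spectral measure of $\Psi$, a probability measure with $\int\lambda\,dm(\lambda)=\mathcal Q(\Psi)$. By Jensen's inequality, $\langle\Psi,e^{-t\mathcal H}\Psi\rangle=\int e^{-t\lambda}dm\ge e^{-t\mathcal Q(\Psi)}\to\infty$. By \eqref{eq:trotter}, the left side is at most $\|\Psi\|_1\|\Psi\|_\infty\sup_x\mathbf E_x\exp\int_0^tV(X_s)\,ds$.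
\end{proof}

\section{Two replicas}\label{sec:two}

Let $W$ be the diffusion with generator $\Delta$, which is the law of $B'-B$ for independent Brownian motions. Put
\[
A_t=\int_0^tR(W_s)\,ds,\qquad h_g(x)=\mathbf E_xe^{gA_\infty}\quad(g\ge0),\qquad g_2=\beta_2^2 .
\]
By \eqref{eq:replica}, $\mathbb E[Z_t^0Z_t^x]=\mathbf E_xe^{gA_t}$ with $g=\beta^2$. As $R\ge0$, this increases to $h_g(x)$; so $\sup_t\mathbb EZ_t^2=h_g(0)$, and $h_g(x)\le h_g(0)$ by (F1).

The Green operator of $W$ is the Newtonian potential: $\mathbf E_x\int_0^\infty F(W_s)ds=\mathcal NF(x)=c_d\int|x-y|^{2-d}F(y)\,dy$. The kernel and its gradient are locally integrable, so for all $F$ supported in the support of $R$,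
\begin{equation}\label{eq:newton}
|\mathcal NF(x)|\le C\|F\|_\infty(1+|x|)^{2-d},\qquad|\nabla\mathcal NF(x)|\le C\|F\|_\infty(1+|x|)^{1-d}.
\end{equation}
If moreover $F$ is Lipschitz, then $\mathcal NF\in C^2$ and $-\Delta\mathcal NF=F$. The transience of $W$ and the compact support of $\phi$ enter the paper through \eqref{eq:newton}.

\begin{lemma}\label{lem:two}
We have $0<g_2<\infty$, $\ h_g(0)<\infty$ for $g<g_2$, and $h_{g_2}(0)=\infty$. Moreover $0<\beta_\gamma\le\beta_2$ for all $\gamma\ge2$, and for $g<g_2$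
\begin{equation}\label{eq:hg}
h_g=1+g\,\mathcal N(Rh_g).
\end{equation}
\end{lemma}

\begin{proof}
Let $g\ge0$ with $h_g(0)<\infty$, and $I_g=\sup_x\mathbf E_x\int_0^\infty R(W_s)e^{gA_s}ds$. For $g=0$, $I_0=\sup\mathcal NR<\infty$ by \eqref{eq:newton}. For $g>0$, $\frac d{ds}e^{gA_s}=gR(W_s)e^{gA_s}$ gives $I_g=\sup_x(h_g(x)-1)/g<\infty$. Write $A_\infty^n/n!=\int_{s_1<\dots<s_n}\prod_iR(W_{s_i})\,ds$. In $\mathbf E_x[e^{gA_\infty}A_\infty^n/n!]$, the Markov property at $s_n$ replaces $e^{gA_\infty}$ by $e^{gA_{s_n}}h_g(W_{s_n})\le h_g(0)e^{gA_{s_n}}$. The Markov property at $s_{n-1}$ bounds the integral of $R(W_{s_n})e^{gA_{s_n}}$ over $s_n>s_{n-1}$ by $I_g\,e^{gA_{s_{n-1}}}$. After $n$ such steps,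
\[
\mathbf E_x\big[e^{gA_\infty}A_\infty^n/n!\big]\le h_g(0)I_g^n,\qquad\text{so}\qquad h_{g+\eta}(0)\le\frac{h_g(0)}{1-\eta I_g}\quad\text{for }0<\eta<1/I_g .
\]
For $g=0$ this is Khasminskii's lemma, and it gives $g_2>0$. In general it shows that the interval $\{g>0:h_g(0)<\infty\}$ is open, so it equals $(0,g_2)$. To see that $g_2<\infty$, take $\Psi\in C_c^\infty$ with $\int R\Psi^2>0$. For large $g$ the energy $\int(|\nabla\Psi|^2-gR\Psi^2)$ is negative, and Lemma \ref{lem:negative} shows that $\sup_x\mathbf E_xe^{gA_t}\le h_g(0)$ is unbounded.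

For an integer $m\ge2$, \eqref{eq:replica} and (F2) give $\mathbb E_\beta Z_t^m\le h_{\binom m2\beta^2}(0)$, so $\beta_m^2\ge g_2/\binom m2>0$; monotonicity in $\gamma$ extends this to real $\gamma\ge2$. Finally $A_\infty<\infty$ a.s., so $e^{gA_\infty}-1=\int_0^\infty gR(W_s)e^{g(A_\infty-A_s)}ds$. The Markov property at time $s$ turns the expectation into $g\,\mathbf E_x\int_0^\infty(Rh_g)(W_s)ds$, which is \eqref{eq:hg}.
\end{proof}

The blow-up of $h_g(0)$ at $g_2$ is useful: after division by $h_g(0)$ the constant term in \eqref{eq:hg} disappears in the limit, and a solution of the homogeneous equation remains.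

\begin{lemma}\label{lem:psi}
There is a radial $\psi\in C^2(\mathbb R^d)$ with $0<\psi\le1$, $\psi(x)\le C(1+|x|)^{2-d}$, $|\nabla\psi(x)|\le C(1+|x|)^{1-d}$ and $-\Delta\psi=g_2R\psi$. For every Lipschitz function $\theta$ with compact support,
\begin{equation}\label{eq:ground}
\int|\nabla(\psi\theta)|^2-g_2\int R\,\psi^2\theta^2=\int\psi^2|\nabla\theta|^2 .
\end{equation}
\end{lemma}

\begin{proof}
For $g<g_2$ let $\psi_g=h_g/h_g(0)$. It is radial because $R$ is, $0\le\psi_g\le1=\psi_g(0)$, and $\psi_g=1/h_g(0)+g\mathcal N(R\psi_g)$. As $g\uparrow g_2$, monotone convergence gives $h_g(0)\uparrow h_{g_2}(0)=\infty$. By \eqref{eq:newton} the $\psi_g$ are uniformly Lipschitz, so by the Arzel\`a--Ascoli theorem $\psi_g\to\psi$ locally uniformly along a sequence, with $\psi$ radial, $0\le\psi\le1=\psi(0)$. As $R$ has compact support, $R\psi_g\to R\psi$ uniformly, and $\psi=g_2\mathcal N(R\psi)$. The decay bounds are \eqref{eq:newton}. In particular $R\psi$ is Lipschitz, so $\psi\in C^2$ solves the equation. The function $R\psi$ is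 nonnegative, continuous and positive at $0$, and the kernel is positive, so $\psi>0$. Finally, expanding both sides shows $|\nabla(\psi\theta)|^2=\psi^2|\nabla\theta|^2+\nabla\psi\cdot\nabla(\psi\theta^2)$ a.e., and integration by parts gives $\int\nabla\psi\cdot\nabla(\psi\theta^2)=\int(-\Delta\psi)\psi\theta^2=g_2\int R\psi^2\theta^2$.
\end{proof}

\section{Three replicas: $\beta_3<\beta_2$}\label{sec:three}

For independent Brownian motions $B^1,B^2,B^3$ let $(r,s)=(B^2-B^1,B^3-B^1)$. Each coordinate of $r$ and of $s$ has variance $2t$, and corresponding coordinates have covariance $t$, so the generator is $\Delta_r+\Delta_s+\nabla_r\cdot\nabla_s$, which is elliptic. The pair interactions add up to $V=R(r)+R(s)+R(r-s)$, and the form of Section \ref{sub:schr} for the potential $gV$ is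
\[
\mathcal Q_g(F)=\int\big(|\nabla_rF|^2+|\nabla_sF|^2+\nabla_rF\cdot\nabla_sF-gVF^2\big)\,dr\,ds .
\]
We look for a state of negative energy at $g=g_2$. The idea is to bind particles $2$ and $3$ to particle $1$, each through the zero-energy state: $\Psi(r,s)=\psi(r)\psi(s)$. The interactions $R(r)$ and $R(s)$ pay exactly for the kinetic energy, and the third interaction $R(r-s)$ comes for free.

This is seen most simply when $d\ge5$. Then the decay bounds give $\psi\in H^1(\mathbb R^d)$. Apply \eqref{eq:ground} to cutoffs $\theta_L$ equal to $1$ for $|x|\le L$, to $0$ for $|x|\ge2L$ and $1/L$-Lipschitz; the limit $L\to\infty$ gives $\int|\nabla\psi|^2=g_2\int R\psi^2$. Therefore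
\[
\mathcal Q_{g_2}(\Psi)=2\|\psi\|_2^2\Big(\int|\nabla\psi|^2-g_2\int R\psi^2\Big)+\Big|\int\psi\nabla\psi\Big|^2-g_2\iint\psi(r)^2R(r-s)\psi(s)^2\,dr\,ds .
\]
The first term vanishes, the second vanishes because $\psi\nabla\psi$ is odd, and the third is negative. For $d=3,4$ the bound on $\psi$ is not square integrable, so a cutoff must be kept and its cost estimated. For $d=3$, a cutoff of slope $1/n$ at scale $n$ costs at most $n^{-2}\int_{|r|,|s|\le2n}\Psi^2\le Cn^{-2}\cdot n\cdot n$, a bound that does not tend to zero. This is the borderline situation in which a logarithmic cutoff helps.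

\begin{proposition}\label{prop:three}
$\beta_3<\beta_2$.
\end{proposition}

\begin{proof}
Let $\chi$ be a compactly supported Lipschitz function of $\varrho=\sqrt{|r|^2+|s|^2}$, and $F=\Psi\chi$. For fixed $s$, \eqref{eq:ground} with $\theta=\chi(\cdot,s)$, multiplied by $\psi(s)^2$, gives $\int(|\nabla_rF|^2-g_2R(r)F^2)\,dr=\int\Psi^2|\nabla_r\chi|^2dr$. The same holds with $r$ and $s$ exchanged. Since $F(-r,s)=F(r,s)$, the gradient $\nabla_rF$ is odd in $r$ and $\nabla_sF$ is even in $r$, so the bounded, compactly supported function $\nabla_rF\cdot\nabla_sF$ has integral $0$. (This step needs only that $\psi$ is even.) Hence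
\begin{equation}\label{eq:threeenergy}
\mathcal Q_{g_2}(\Psi\chi)=\int\Psi^2|\nabla\chi|^2\,dr\,ds-g_2\int R(r-s)\,\Psi^2\chi^2\,dr\,ds .
\end{equation}
For $n\ge2$ let $\chi_n=1$ for $\varrho\le n$, $\chi_n=2-\frac{\log\varrho}{\log n}$ for $n\le\varrho\le n^2$, and $\chi_n=0$ for $\varrho\ge n^2$. Then $|\nabla\chi_n|=(\varrho\log n)^{-1}$ on the shell $n<\varrho<n^2$, and $\nabla\chi_n=0$ elsewhere. Since $d\ge3$ we have $2(d-2)\ge d-1$, so $\Psi^2\le C|r|^{-(d-1)}|s|^{-(d-1)}$. This bound is homogeneous of degree $-2(d-1)$. It is integrable on the unit sphere of $\mathbb R^{2d}$: the singular sets $r=0$ and $s=0$ are disjoint there, and $|r|^{-(d-1)}$ is locally integrable in the $d$ transverse variables. In polar coordinates on $\mathbb R^{2d}$,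
\[
\int\Psi^2|\nabla\chi_n|^2\le\frac C{(\log n)^2}\int_n^{n^2}\varrho^{-2}\varrho^{-2(d-1)}\varrho^{2d-1}d\varrho=\frac C{(\log n)^2}\int_n^{n^2}\frac{d\varrho}\varrho=\frac C{\log n}.
\]
As $R\ge0$, the last integral in \eqref{eq:threeenergy} is at least $\int_{\varrho\le2}R(r-s)\Psi^2$, which is positive (because $\psi>0$, and $R>0$ near $0$) and does not depend on $n$. So $\mathcal Q_{g_2}(\Psi\chi_n)<0$ for some $n$. The map $g\mapsto\mathcal Q_g(\Psi\chi_n)$ is affine, hence negative at some $g'\in(0,g_2)$. By Lemma \ref{lem:negative}, $\sup_{(r,s)}\mathbf E_{(r,s)}\exp\big(g'\int_0^tV\big)$ is unbounded in $t$. By \eqref{eq:replica} and (F1) this supremum is at most $\mathbb E_{\sqrt{g'}}Z_t^3$. By (F3), $\beta_3\le\sqrt{g'}<\beta_2$.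
\end{proof}

\section{A tail bound that is uniform in the coupling}\label{sec:tail}

We want to deduce from the mere finiteness of a $q$th moment a bound on lower moments that does not involve its size. For general random variables this is impossible. It becomes possible when the variable can be restarted, as the following example shows.

Let $b$ be a one-dimensional Brownian motion, $\mu>0$, $S=\sup_te^{b_t-\mu t}$ and $T(u)=\mathbb P(S\ge u)$. The strong Markov property at the hitting time of level $u$ gives $T(uv)=T(u)T(v)$ for $u,v\ge1$. If $\mathbb ES^q<\infty$, then $T(u)^n=T(u^n)\le u^{-nq}\,\mathbb ES^q$. Taking $n$th roots and letting $n\to\infty$ removes the unknown constant: $T(u)\le u^{-q}$, so $\mathbb ES^p\le1+\int_1^\infty pu^{p-1-q}du=q/(q-p)$ for $p<q$. Here one can check everything directly. Optional stopping of the martingale $e^{2\mu(b_t-\mu t)}$ gives $T(u)=u^{-2\mu}$, so $\mathbb ES^q=2\mu/(2\mu-q)$ blows up as $2\mu\downarrow q$, while $\mathbb ES^p=2\mu/(2\mu-p)$ stays below $q/(q-p)$.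

For the polymer, the state at the time when $Y$ reaches the level $u$ is not a point but the measure $\mu_t$. If a fixed fraction of $\mu_t$ sits in one cube, we can restart from that cube and argue as in the example. If $\mu_t$ is spread out, restarting from a cube loses too much; but then the future growth of $Y$ is an average of many weakly correlated variables, and it is unlikely that $Y$ doubles. The second alternative needs summable control of correlations, which is where $\beta<\beta_2$ is used.

\begin{proposition}\label{prop:tail}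
Let $0<\beta_0<\beta_2$ and $q>1$. There is $C_*=C_*(\beta_0,q,d,\phi)$ such that for every $\beta\in(0,\beta_0]$ with $\sup_t\mathbb E_\beta Y_t^q<\infty$, the continuous modification of $Y$ satisfies $\mathbb P_\beta(\sup_tY_t>u)\le C_*u^{-q}$ for $u\ge2$. Consequently, for $1<p<q$ and all such $\beta$,
\[
\sup_t\mathbb E_\beta Y_t^p\le2^p+p\,C_*\int_2^\infty u^{p-1-q}\,du<\infty .
\]
\end{proposition}

\begin{proof}
All constants depend only on $\beta_0,q,d,\phi$. Let $G=h_{\beta_0^2}-1$. The function $h_{\beta_0^2}$ is bounded by Lemma \ref{lem:two}, so \eqref{eq:hg} and \eqref{eq:newton} give $G(z)\le C_0(1+|z|)^{2-d}$. By \eqref{eq:replica}, for $\beta\le\beta_0$ and all $s,t,y,y'$,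
\begin{equation}\label{eq:cov}
\mathbb E\big[(Z_s^{(t,y)}-1)(Z_s^{(t,y')}-1)\big]=\mathbb E\big[Z_s^{(t,y)}Z_s^{(t,y')}\big]-1\le G(y-y').
\end{equation}

\emph{Step 0: limits and continuity.} The martingale $Y$ is bounded in $L^2$, so it converges a.s.\ and in $L^2$ to $Y_\infty$, with $\mathbb EY_\infty=1$ and $Y_t=\mathbb E[Y_\infty|\mathcal F_t]$. By It\^o's representation theorem, a square-integrable functional of white noise is a constant plus the stochastic integral of a predictable integrand. Hence $Y$ has a continuous modification, which we use; it agrees with $U_t(\mathbb R^d)$ at all dyadic times simultaneously, a.s. Let $Z_\infty^{(t,y)}=\limsup_nZ_n^{(t,y)}$, which is jointly measurable in $(\xi,y)$. For fixed $(t,y)$ the convergence holds a.s.\ and in $L^2$, and $\epsilon_n=\|Z_n^{(t,y)}-Z_\infty^{(t,y)}\|_2\to0$ does not depend on $(t,y)$. By \eqref{eq:markov}, $Y_{t+n}=\int U_t(dy)Z_n^{(t,y)}$. By Minkowski's inequality, given $\mathcal F_t$ the $L^2$ distance from this variable to $\int U_t(dy)Z_\infty^{(t,y)}$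 is at most $Y_t\epsilon_n$. Therefore
\begin{equation}\label{eq:limit}
Y_\infty=\int U_t(dy)\,Z_\infty^{(t,y)}\quad\text{a.s.,}\qquad\text{in particular}\qquad Y_\infty=\int_{\Lambda_0}Z_\infty^{(0,w)}dw .
\end{equation}
Put $T_{\max}(u)=\mathbb P(\sup_tY_t>u)$, $T_\infty(v)=\mathbb P(Y_\infty>v)$ and $\eta=2^{-q-3}$.

\emph{Step 1: spread measures.} Call a probability measure $\mu$ \emph{localized} if $\mu(\Lambda_k)\ge\delta$ for some $k$; we now fix $\delta$. A ball of radius $L\ge1$ meets at most $(2L+2)^d\le(4L)^d$ cubes. If $\mu$ is not localized, split the integral below according to whether $|y-y'|\le L$: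
\begin{equation}\label{eq:spread}
\iint G(y-y')\,\mu(dy)\mu(dy')\le C_0\big((4L)^d\delta+L^{2-d}\big)\le\frac\eta4 ,
\end{equation}
where we choose first $L$ with $C_0L^{2-d}\le\eta/8$ and then $\delta$ with $C_0(4L)^d\delta\le\eta/8$.

\emph{Step 2: a dichotomy at each level.} Fix $u>1$ with $T_{\max}(u)>0$. We know the Markov property \eqref{eq:markov} at fixed times, so we stop on a grid; continuity controls the overshoot. Let $\sigma_n=\inf\{t\in2^{-n}\mathbb N_0:Y_t>u\}$. On $\{\sup Y>u\}$ let $\tau=\inf\{t:Y_t>u\}$. Since $Y$ is continuous and $Y_0=1<u$, we have $Y\le u$ on $[0,\tau]$, and the open set $\{t:Y_t>u\}$ accumulates at $\tau$; so $\sigma_n\downarrow\tau$ and $\sup_{t\le\sigma_n}Y_t\to u$. Hence we can fix $n$ such that, with $\sigma=\sigma_n$,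
\[
E=\Big\{\sigma<\infty,\ \sup_{t\le\sigma}Y_t\le\tfrac43u\Big\}\subset\{\sup Y>u\},\qquad\mathbb P\big(\{\sup Y>u\}\setminus E\big)\le\eta\,T_{\max}(u).
\]
Split $E$ into $E_{\mathrm{loc}}$, where $\mu_\sigma$ is localized, and $E_{\mathrm{spr}}=E\setminus E_{\mathrm{loc}}$. For a grid point $t$ let $E'=E_{\mathrm{spr}}\cap\{\sigma=t\}\in\mathcal F_t$. The process $N_s=\mathbf 1_{E'}(Y_{t+s}/Y_t-1)=\mathbf 1_{E'}\int\mu_t(dy)(Z_s^{(t,y)}-1)$ is a continuous martingale, and $\mathbb EN_s^2\le\frac\eta4\mathbb P(E')$ by \eqref{eq:cov} and \eqref{eq:spread}. On $E'$, the event $\sup Y>2u$ forces $Y_{t+s}>2u\ge\frac32Y_t$ for some $s>0$, that is $N_s>\frac12$. Doob's maximal inequality $\mathbb P(\sup_s|N_s|>\lambda)\le\lambda^{-2}\sup_s\mathbb EN_s^2$ bounds the probability by $\eta\mathbb P(E')$. Summing over $t$,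
\[
T_{\max}(2u)\le\eta T_{\max}(u)+\eta\,\mathbb P(E_{\mathrm{spr}})+\mathbb P(E_{\mathrm{loc}})\le2\eta T_{\max}(u)+\mathbb P(E_{\mathrm{loc}}).
\]
So every $u>1$ is of at least one of two types:
\begin{itemize}
\item \emph{decaying}: $T_{\max}(2u)\le3\eta T_{\max}(u)\le2^{-q-1}T_{\max}(u)$, which includes the case $T_{\max}(u)=0$;
\item \emph{localized}: $T_{\max}(u)>0$ and $\mathbb P(E_{\mathrm{loc}})\ge\eta T_{\max}(u)$.
\end{itemize}

\emph{Step 3: localized levels.} Let $u$ be localized. We restart from the cube that carries mass. The distribution of mass inside this cube is unknown, whereas $Y_\infty$ starts from the uniform law; one unit of time is spent on smoothing. Fix an enumeration of $\mathbb Z^d$, a grid point $t$ and $k\in\mathbb Z^d$, and let $E''\in\mathcal F_t$ be the part of $E_{\mathrm{loc}}\cap\{\sigma=t\}$ on which $k$ is the first index with $\mu_t(\Lambda_k)\ge\delta$. On $E''$, $U_t(\Lambda_k)\ge\delta Y_t\ge\delta u$. Let $\hat\mu=U_t(\cdot\cap\Lambda_k)/U_t(\Lambda_k)$ and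
\[
J=\int\hat\mu(dy)\int_{\Lambda_k}u^{(t,y)}(w)\,Z_\infty^{(t+1,w)}dw,\qquad\bar Y=\int_{\Lambda_k}Z_\infty^{(t+1,w)}dw .
\]
By \eqref{eq:limit} at time $t+1$ and \eqref{eq:markov}, $Y_\infty=\int U_t(dy)\int u^{(t,y)}(w)Z_\infty^{(t+1,w)}dw$. Keeping only $y,w\in\Lambda_k$ gives $Y_\infty\ge\delta uJ$ on $E''$. The variable $\bar Y$ has the law of $Y_\infty$ by \eqref{eq:limit}, and it is independent of $\mathcal F_t$. Condition on $\mathcal F_t$ and on the noise after time $t+1$, so that only $u^{(t,y)}(w)$ is random. By (F5) and $p_1\le(2\pi)^{-d/2}$,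
\[
\mathbb E[J\,|\,\cdot\,]\ge c_1\bar Y,\qquad\mathbb E[J^2\,|\,\cdot\,]\le C_1\bar Y^2,\qquad C_1=e^{\beta_0^2R(0)}(2\pi)^{-d}.
\]
The Paley--Zygmund inequality $\mathbb P(J\ge\frac12\mathbb EJ)\ge(\mathbb EJ)^2/(4\,\mathbb EJ^2)$ shows that, on $\{\bar Y>0\}$, $J\ge\frac{c_1}2\bar Y$ with conditional probability at least $c_2=c_1^2/(4C_1)$. Let $\kappa=\delta c_1/2$. On $E''\cap\{\bar Y>v\}\cap\{J\ge\frac{c_1}2\bar Y\}$ we have $Y_\infty>\kappa uv$, and this event has probability at least $c_2\mathbb P(E'')T_\infty(v)$. The events $E''$ partition $E_{\mathrm{loc}}$. Summing over $t$ and $k$, with $c_3=c_2\eta$,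
\begin{equation}\label{eq:super}
T_\infty(\kappa uv)\ge c_2\,\mathbb P(E_{\mathrm{loc}})\,T_\infty(v)\ge c_3T_{\max}(u)\,T_\infty(v)\qquad\text{for all }v>0 .
\end{equation}
This replaces the identity $T(uv)=T(u)T(v)$ of the example. Iterate \eqref{eq:super} from $v=\frac12$ and use Markov's inequality:
\[
\big(c_3T_{\max}(u)\big)^nT_\infty(\tfrac12)\le T_\infty\big(\tfrac12(\kappa u)^n\big)\le2^q(\kappa u)^{-nq}\,\mathbb EY_\infty^q .
\]
Here $T_\infty(\frac12)>0$ because $\mathbb EY_\infty=1$, and $\mathbb EY_\infty^q\le\sup_t\mathbb EY_t^q<\infty$ by Fatou's lemma; this is the only use of the moment hypothesis. Both numbers depend on $\beta$, and both disappear when we take $n$th roots and let $n\to\infty$: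
\[
T_{\max}(u)\le C_3u^{-q}\quad\text{for every localized }u,\qquad C_3=c_3^{-1}\kappa^{-q}.
\]

\emph{Step 4: all levels.} Let $f_j=2^{jq}T_{\max}(2^j)$, $j\ge1$, so $f_1\le2^q$. If $2^j$ is localized, then $f_{j+1}\le2^qf_j\le2^qC_3$, as $T_{\max}$ is nonincreasing. If $2^j$ is decaying, then $f_{j+1}\le2^q\cdot2^{-q-1}f_j=\frac12f_j$. By induction $f_j\le2^q\max(1,C_3)$. For $2^j\le u<2^{j+1}$ we get $T_{\max}(u)\le f_j2^{-jq}\le C_*u^{-q}$ with $C_*=4^q\max(1,C_3)$. The moment bound follows from $\mathbb E\sup_tY_t^p=\int_0^\infty pu^{p-1}T_{\max}(u)\,du$.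
\end{proof}

\section{Raising the coupling, and the proof of Theorem \ref{thm:main}}\label{sec:open}

To pass from $\beta_*$ to a slightly larger $\beta$ we add a small independent noise. Its cost is an exponential moment of the overlap under the random polymer measure. This can be computed only when it is weighted by the square of the partition function, where it reduces to the two-replica function $h_g$. H\"older's inequality produces that weight at the price of a slightly larger exponent.

\begin{proposition}\label{prop:open}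
Let $0<\beta_*<\beta_2$, $2\le p<r$ and $\sup_t\mathbb E_{\beta_*}Y_t^r<\infty$. Then $\sup_t\mathbb E_\beta Y_t^p<\infty$ for some $\beta>\beta_*$.
\end{proposition}

\begin{proof}
Let $\beta^2=\beta_*^2+\alpha^2$ with $\alpha>0$ to be chosen. Fix $t$. Let $Y=Y_{\beta_*,t}$ be built from $\xi$, and let $\langle\cdot\rangle$ denote the polymer measure, with density $\mathcal E_{\beta_*,t}(B)/Y$ with respect to $\mathbf P_\nu$, as well as its products. Let $\xi'$ be an independent noise and $\mathcal E'(B)=\exp\big(\alpha\xi'(\Phi_t^B)-\alpha^2R(0)t/2\big)$. Since $(\beta_*\xi+\alpha\xi')/\beta$ is a white noise, $Y_{\beta,t}$ has the law of $Y\langle\mathcal E'\rangle$. Fix an integer $m\ge p$ and put $\zeta=\binom m2\alpha^2$, $O=O_t(B^1,B^2)$. Jensen's inequality, the replica computation for $\xi'$, and (F2) give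
\[
\mathbb E'\langle\mathcal E'\rangle^p\le\big(\mathbb E'\langle\mathcal E'\rangle^m\big)^{p/m}=\Big\langle e^{\alpha^2\sum_{i<j}O_t(B^i,B^j)}\Big\rangle^{p/m}\le\langle e^{\zeta O}\rangle^{p/m}\le\langle e^{\zeta O}\rangle ,
\]
the last step because $O\ge0$ and $p\le m$. For an integer $n\ge2$, $\langle e^{\zeta O}\rangle\le\langle e^{n\zeta O}\rangle^{1/n}$. H\"older's inequality with exponents $\frac n{n-1}$ and $n$ gives
\[
\mathbb E_\beta Y_t^p\le\mathbb E\Big[Y^{p-2/n}\big(Y^2\langle e^{n\zeta O}\rangle\big)^{1/n}\Big]\le\Big(\mathbb E\,Y^{\frac{pn-2}{n-1}}\Big)^{\frac{n-1}n}\Big(\mathbb E\big[Y^2\langle e^{n\zeta O}\rangle\big]\Big)^{\frac1n}.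
\]
Choose $n$ with $\frac{pn-2}{n-1}=p+\frac{p-2}{n-1}\le r$, which is possible since $p<r$; the first factor is then bounded in $t$. In the second factor $Y^2$ cancels the normalization of the polymer measure:
\[
\mathbb E\big[Y^2\langle e^{n\zeta O}\rangle\big]=\mathbf E_{\nu\otimes\nu}\Big[\mathbb E\big[\mathcal E_{\beta_*,t}(B^1)\mathcal E_{\beta_*,t}(B^2)\big]e^{n\zeta O}\Big]=\mathbf E_{\nu\otimes\nu}e^{(\beta_*^2+n\zeta)O}\le h_{\beta_*^2+n\zeta}(0).
\]
Since $\beta_*<\beta_2$, we can choose $\alpha$ with $\beta_*^2+n\binom m2\alpha^2<g_2$, and then the right side is finite by Lemma \ref{lem:two}.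
\end{proof}

Propositions \ref{prop:tail} and \ref{prop:open} each lose a little in the exponent. The gap between $p$ and $q$ absorbs both losses.

\begin{proposition}\label{prop:strict}
If $2\le p<q$ and $\beta_p<\beta_2$, then $\beta_q<\beta_p$.
\end{proposition}

\begin{proof}
Otherwise $\beta_p=\beta_q=:\beta_*$, and $\beta_*\in(0,\beta_2)$ by Lemma \ref{lem:two}. Fix $r\in(p,q)$. For $\beta<\beta_*=\beta_q$, (F3) and Lemma \ref{lem:YZ} give $\sup_t\mathbb E_\beta Y_t^q<\infty$. Proposition \ref{prop:tail} with $\beta_0=\beta_*$ gives $\sup_t\mathbb E_\beta Y_t^r\le C$ with $C$ independent of $\beta<\beta_*$. By (F4) with $\Gamma=\mathbb R^d$, $\mathbb E_{\beta_*}Y_t^r\le C$ for all $t$. Proposition \ref{prop:open} provides $\beta>\beta_*$ with $\sup_t\mathbb E_\beta Y_t^p<\infty$, and Lemma \ref{lem:YZ} gives $\beta_p\ge\beta>\beta_*$, a contradiction.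
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
The case $N=2$ is Proposition \ref{prop:three}. For $N\ge3$ we have $\beta_N\le\beta_3<\beta_2$, and Proposition \ref{prop:strict} applies with $p=N$, $q=N+1$.
\end{proof}

\section{Real exponents and the order of $\beta_N$}\label{sec:real}

\begin{proof}[Proof of Theorem \ref{thm:supp}(a)]
Nelson's hypercontractivity theorem states that the Mehler operator of (F3) satisfies $\|M_\rho F\|_q\le\|F\|_p$ for $1<p\le q$ and $0\le\rho^2\le\frac{p-1}{q-1}$. Take $\rho=\sqrt{(p-1)/(q-1)}$ and $\beta<\beta_p$. Then $\|Z_{\rho\beta,t}\|_q\le\|Z_{\beta,t}\|_p$ is bounded in $t$, so $\beta_q\ge\rho\beta$. Hence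
\begin{equation}\label{eq:nelson}
\sqrt{\tfrac{p-1}{q-1}}\;\beta_p\le\beta_q\le\beta_p\qquad(1<p\le q),
\end{equation}
which contains both monotonicity statements. For $\gamma\ge2$, $0<\beta_\gamma<\infty$ by Lemma \ref{lem:two}. For $\gamma<2$, \eqref{eq:nelson} with $(p,q)=(\gamma,2)$ gives $\beta_2\le\beta_\gamma\le\beta_2/\sqrt{\gamma-1}$. Continuity follows from $|\log\beta_q-\log\beta_p|\le\frac12\log\frac{q-1}{p-1}$. The last assertion is \eqref{eq:nelson} with $(p,q)=(N,N+1)$ together with Theorem \ref{thm:main}.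
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:supp}(b)]
The set $\{\gamma\ge2:\beta_\gamma=\beta_2\}$ contains $2$, is closed by continuity, and is contained in $[2,3)$ by monotonicity and Proposition \ref{prop:three}. So its maximum $\gamma_*$ exists and lies in $[2,3)$. Let $\gamma_*\le p<q$. If $p=\gamma_*$, then $\beta_q<\beta_2=\beta_p$ by the definition of $\gamma_*$. If $p>\gamma_*$, then $\beta_p<\beta_2$, and Proposition \ref{prop:strict} applies.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:supp}(d)]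
The lower bound is \eqref{eq:nelson} with $(p,q)=(2,N)$. Let $g(N-1)>c_H$ and choose $f\in C_c^\infty$ with $\|f\|_2=1$ and $\int|\nabla f|^2<g(N-1)I$, where $I=\iint f(x)^2R(x-y)f(y)^2dx\,dy$. Put all $N$ particles in the state $f$: for the operator $-\frac12\sum_i\Delta_{x_i}-g\sum_{i<j}R(x_i-x_j)$ on $L^2(\mathbb R^{Nd})$, the function $f(x_1)\cdots f(x_N)$ has energy
\[
\frac N2\int|\nabla f|^2-g\binom N2I=\frac N2\Big(\int|\nabla f|^2-g(N-1)I\Big)<0 .
\]
Lemma \ref{lem:negative}, \eqref{eq:replica} and (F1) show that $\mathbb E_{\sqrt g}Z_t^N$ is unbounded, so $\beta_N^2\le g$ by (F3). Let $g\downarrow c_H/(N-1)$.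
\end{proof}

\section{Exponents just above $2$ when $d\ge4$}\label{sec:four}

We prove Theorem \ref{thm:supp}(c). By part (b), if $\gamma_*>2$ then $\beta_\gamma=\beta_2$ for $\gamma=\gamma_*\in(2,3)$; we derive a contradiction from this when $d\ge4$. The relevant coupling is now $\beta_2$ itself, where second moments are unbounded and Propositions \ref{prop:tail} and \ref{prop:open} are not available. The plan is as follows. The masses of single cubes still obey a supermultiplicative inequality, which yields a moment bound that survives at $\beta_2$ (Lemma \ref{lem:local}). At $\beta_2$, two replicas that end in the same cube overlap for a time that is linear in $t$ up to logarithms (Lemma \ref{lem:overlap}). These facts are incompatible: the moment bound confines the logarithm of the mass of a cube to a window of width $O(\log\log t)$, while a large overlap means that an almost invisible shift of the noise along one replica moves this logarithm by about $\sqrt t$.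

For $a\ge1$ let $F_t(a)=\sum_{k\in\mathbb Z^d}\mathbb E[U_t(\Lambda_k)^a]$; note $F_t(1)=\mathbb EY_t=1$. Constants $c,C>0$ do not depend on $t$ and may change from line to line.

\begin{lemma}\label{lem:local}
If $\gamma>2$ and $\beta_\gamma=\beta_2$, then at $\beta=\beta_2$ we have $F_t(\gamma)\le c_1^{-\gamma}$ and $F_t(2)\le1+c_1^{-\gamma}$ for all $t$.
\end{lemma}

\begin{proof}
Let first $\beta<\beta_2$. By \eqref{eq:markov}, $U_{s+1+t}(\Lambda_j)=\int U_s(dy)\int u^{(s,y)}(w)\,U_t^{(s+1,w)}(\Lambda_j)\,dw$. Integrate over the noise in $[s,s+1]$, which replaces $u^{(s,y)}(w)$ by $p_1(w-y)$, and keep only $y,w$ in a common cube. By (F5),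
\[
\mathbb E[U_{s+1+t}(\Lambda_j)\,|\,\cdot\,]\ge c_1\sum_kU_s(\Lambda_k)\,\tilde U_{k,j},\qquad\tilde U_{k,j}=\int_{\Lambda_k}U_t^{(s+1,w)}(\Lambda_j)\,dw ,
\]
where $\tilde U_{k,j}$ is independent of $\mathcal F_s$ and has the law of $U_t(\Lambda_{j-k})$. Jensen's inequality and $(\sum a_k)^\gamma\ge\sum a_k^\gamma$ give $\mathbb EU_{s+1+t}(\Lambda_j)^\gamma\ge c_1^\gamma\sum_k\mathbb EU_s(\Lambda_k)^\gamma\,\mathbb EU_t(\Lambda_{j-k})^\gamma$. Summing over $j$, $F_{s+1+t}(\gamma)\ge c_1^\gamma F_s(\gamma)F_t(\gamma)$, and by induction $c_1^\gamma F_{n(t+1)-1}(\gamma)\ge\big(c_1^\gamma F_t(\gamma)\big)^n$. On the other hand $F_s(\gamma)\le\mathbb EY_s^\gamma$ is bounded in $s$ because $\beta<\beta_\gamma$. Hence $c_1^\gamma F_t(\gamma)\le1$. The bound does not depend on $\beta$, so (F4) and Fatou's lemma for the sum over $k$ extend it to $\beta=\beta_2$. Finally $x^2\le x+x^\gamma$ for $x\ge0$.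
\end{proof}

\begin{lemma}\label{lem:overlap}
Let $d\ge4$ and $\beta=\beta_2$. Let $\mathcal S_t$ be the event that $B_t$ and $B'_t$ lie in the same cube $\Lambda_k$. For all large $t$,
\[
F_t(2)=\mathbf E_{\nu\otimes\nu}\big[e^{g_2O_t};\mathcal S_t\big]\ge\frac c{\log t},\qquad\mathbf E_{\nu\otimes\nu}\big[e^{g_2O_t}O_t;\mathcal S_t\big]\ge\frac{ct}{\log^2t}.
\]
\end{lemma}

\begin{proof}
The equality is the formula in (F4) summed over $\Gamma=\Lambda_k$. Let $\mathcal H=-\Delta-g_2R$ on $L^2(\mathbb R^d)$ and $S_t=e^{-t\mathcal H}$, so that $S_tf(x)=\mathbf E_x[e^{g_2A_t}f(W_t)]$ by \eqref{eq:trotter}. Every $\chi\in C_c^\infty$ is of the form $\psi\theta$ with $\theta=\chi/\psi$ Lipschitz and compactly supported, so \eqref{eq:ground} and the density of $C_c^\infty$ in $H^1$ give $\mathcal H\ge0$. Choose $r_0<\frac12$ with $R\ge R(0)/2$ on $D=\{|w|<r_0\}$, and put $f=2^{-d}\mathbf 1_D$ and $\omega(t)=\langle f,S_tf\rangle$. By the spectral theorem and $\mathcal H\ge0$, $\omega$ is nonincreasing.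

\emph{Slow decay of $\omega$.} If $\psi$ were in $L^2$, it would be an eigenfunction with eigenvalue $0$ and $\omega$ would not tend to $0$. For $d=4$ the bound on $\psi$ fails to be in $L^2$ only logarithmically, and we quantify this through the resolvent. For $\lambda>0$ and $\chi\in H^1$, expanding $\|(\mathcal H+\lambda)^{1/2}\chi-(\mathcal H+\lambda)^{-1/2}f\|_2^2\ge0$ gives
\[
\int_0^\infty e^{-\lambda s}\omega(s)\,ds=\langle f,(\mathcal H+\lambda)^{-1}f\rangle\ge2\langle f,\chi\rangle-\mathcal Q(\chi)-\lambda\|\chi\|_2^2 ,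
\]
where $\mathcal Q$ is the form of $\mathcal H$. Let $\lambda\le\frac14$, $L=\lambda^{-1/2}$, and $\chi=b\,\psi\theta_L$ with $b>0$, where $0\le\theta_L\le1$ equals $1$ for $|x|\le L$, vanishes for $|x|\ge2L$ and is $1/L$-Lipschitz. By \eqref{eq:ground}, the decay of $\psi$ and $d\ge4$,
\[
\mathcal Q(\psi\theta_L)\le CL^{-2}\int_L^{2L}\varrho^{3-d}d\varrho\le CL^{2-d}\le C\lambda,\qquad\|\psi\theta_L\|_2^2\le C\int_0^{2L}(1+\varrho)^{3-d}d\varrho\le C\log\frac1\lambda .
\]
Also $\langle f,\chi\rangle=b\langle f,\psi\rangle$ with $\langle f,\psi\rangle>0$. So the Laplace transform is at least $2b\langle f,\psi\rangle-Cb^2\lambda\log(1/\lambda)$, whose maximum over $b$ is $c/(\lambda\log(1/\lambda))$. Take $\lambda=t^{-2}$ and split the integral at $s=t$. By monotonicity, $ct^2/\log t\le t\,\omega(0)+t^2\omega(t)$, so $\omega(t)\ge c/\log t$ for large $t$.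

\emph{A pointwise bound.} Since $R\ge0$, $S_1$ dominates the semigroup of $W$ at time $1$, whose kernel is bounded below on $D\times D$. So for $1\le s\le t$ and $w\in D$,
\begin{equation}\label{eq:pointwise}
S_sf(w)=S_1S_{s-1}f(w)\ge c\int_DS_{s-1}f=c\,2^d\,\omega(s-1)\ge c\,\omega(t)\ge\frac c{\log t}.
\end{equation}

\emph{From the difference to the cube.} Let $W=B'-B$ and $\bar B=(B+B')/2$. Their increments are jointly Gaussian and uncorrelated, hence independent. Given $W$ and the starting points, $\bar B_t$ is Gaussian with covariance $\frac t2I$. For $t\ge1$ it is the sum of a centered Gaussian vector with covariance $\frac12I$ and an independent vector; the periodization of the density of the former is continuous and positive, so the law of $\bar B_t$ modulo $\mathbb Z^d$ has density at least some $c>0$. The points $\bar B_t\pm\frac12W_t$ lie in the same cube when, for each $i$, the fractional part of $\bar B_{t,i}$ lies in $[\frac12|W_{t,i}|,1-\frac12|W_{t,i}|)$. If $W_t\in D$, this set of fractional parts has measure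 $\prod_i(1-|W_{t,i}|)\ge2^{-d}$. So the conditional probability of $\mathcal S_t$ is at least $cf(W_t)$. Under $\nu\otimes\nu$, $W_0$ has density $\prod_i(1-|w_i|)_+\ge f(w)$, and $O_t=A_t$ is a function of $W$. Therefore $F_t(2)\ge c\langle f,S_tf\rangle\ge c/\log t$. For the second bound write $A_t=\int_0^tR(W_s)ds$ and use the Markov property at time $s$, the symmetry of $S_s$, and \eqref{eq:pointwise}:
\[
\mathbf E_{\nu\otimes\nu}\big[e^{g_2O_t}O_t;\mathcal S_t\big]\ge c\int_0^t\langle f,S_s(R\,S_{t-s}f)\rangle\,ds\ge c\int_1^{t-1}\!\!\int_DS_sf\;R\;S_{t-s}f\,dw\,ds\ge\frac{c\,(t-2)}{\log^2t}.\qedhere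
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:supp}(c)]
Let $d\ge4$, suppose $\beta_\gamma=\beta_2$ with $\gamma=2+\vartheta$, $\vartheta\in(0,1)$, and set $\beta=\beta_2$. To bring the overlap and the moments of cube masses onto one probability space, let $\widehat{\mathbb P}_t$ be the law of $(\xi,B,B')$ with density $\mathcal E_t(B)\mathcal E_t(B')\mathbf 1_{\mathcal S_t}/F_t(2)$ with respect to $\mathbb P\otimes\mathbf P_\nu\otimes\mathbf P_\nu$, and let $k$ be the index of the cube containing $B_t$ and $B'_t$. Three properties are read off from the density.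
\begin{enumerate}
\item[(i)] The pair $(\xi,k)$ has density $U_t(\Lambda_k)^2/F_t(2)$ with respect to the product of $\mathbb P$ and counting measure.
\item[(ii)] Given $(\xi,k)$, the paths $B,B'$ are i.i.d.\ with law $\langle\cdot\rangle_k$, the measure with density $\mathcal E_t\mathbf 1_{\{\text{endpoint in }\Lambda_k\}}/U_t(\Lambda_k)$ with respect to $\mathbf P_\nu$.
\item[(iii)] Given $(B,B')$, the noise has a density proportional to $\exp\xi(h_0)$, $h_0=\beta_2(\Phi_t^B+\Phi_t^{B'})$. By the Cameron--Martin theorem (a white noise shifted by $h\in L^2$ has density $\exp(\xi(h)-\|h\|^2/2)$ with respect to $\mathbb P$), it is a white noise shifted by $h_0$.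
\end{enumerate}

\emph{Concentration.} Let $\ell(\xi)=\log U_t(\Lambda_k)$. By (i) and Lemmas \ref{lem:local} and \ref{lem:overlap},
\[
\widehat{\mathbb E}_te^{-\ell}=\frac{F_t(1)}{F_t(2)}\le C\log t,\qquad\widehat{\mathbb E}_te^{\vartheta\ell}=\frac{F_t(\gamma)}{F_t(2)}\le C\log t .
\]
Let $K=\frac4\vartheta\log\log t$, so that $e^{-K}\le e^{-\vartheta K}=(\log t)^{-4}$. Markov's inequality, applied to each tail, gives $\widehat{\mathbb P}_t(|\ell(\xi)|>K)\le C(\log t)^{-3}$. The upper tail is where $\gamma>2$ is used.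

\emph{A small shift.} Let $h=\Phi_t^B/\sqrt{R(0)t}$, which has norm $1$, and $a=(\log t)^{-3}$. Condition on $(B,B')$, which determines $k$, $h$ and $h_0$. By (iii), the total variation distance between the laws of $\xi$ and $\xi+ah$ is that between a white noise and its shift by $ah$. The Cameron--Martin density depends only on the standard normal variable $\xi(h)$, so this is the distance between the normal laws of variance $1$ and means $0$ and $a$, namely the probability that a standard normal variable lies in $[-\frac a2,\frac a2]$, which is at most $a$. Hence $\widehat{\mathbb P}_t(|\ell(\xi+ah)|>K)\le C(\log t)^{-3}+a\le C(\log t)^{-3}$.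

By Fubini's theorem, for a.e.\ $\xi$ the series defining $\xi(\Phi_t^{B''})$ converges for $\mathbf P_\nu$-a.e.\ path $B''$. For such $\xi$, by Section \ref{sub:noise}, the shift multiplies $\mathcal E_t(B'')$ by $\exp\big(a\beta_2\langle h,\Phi_t^{B''}\rangle\big)$, and $\langle h,\Phi_t^{B''}\rangle=O_t(B,B'')/\sqrt{R(0)t}$. With $\langle\cdot\rangle_k$ averaging over $B''$ in the environment $\xi$, Jensen's inequality gives
\[
\ell(\xi+ah)-\ell(\xi)=\log\Big\langle\exp\frac{a\beta_2O_t(B,B'')}{\sqrt{R(0)t}}\Big\rangle_k\ge\frac{a\beta_2X}{\sqrt{R(0)t}},\qquad X=\langle O_t(B,B'')\rangle_k .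
\]
When both $|\ell(\xi)|$ and $|\ell(\xi+ah)|$ are at most $K$, the left side is at most $2K$. So
\begin{equation}\label{eq:upperX}
X\le\frac{2K\sqrt{R(0)t}}{a\beta_2}=C\sqrt t\,(\log t)^3\log\log t
\end{equation}
outside an event of $\widehat{\mathbb P}_t$-probability at most $C(\log t)^{-3}$.

\emph{Large overlap.} By (ii), $X=\widehat{\mathbb E}_t[O_t(B,B')\,|\,\xi,k,B]$. By Lemma \ref{lem:overlap} and $F_t(2)\le C$,
\[
\widehat{\mathbb E}_tX=\widehat{\mathbb E}_tO_t=\frac{\mathbf E_{\nu\otimes\nu}[e^{g_2O_t}O_t;\mathcal S_t]}{F_t(2)}\ge m_t:=\frac{c_4t}{\log^2t}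
\]
for a constant $c_4>0$. Since $0\le X\le R(0)t$, we have $m_t\le\frac12m_t+R(0)t\,\widehat{\mathbb P}_t(X\ge\frac12m_t)$, that is, $\widehat{\mathbb P}_t(X\ge\frac12m_t)\ge c_4/(2R(0)\log^2t)$. For large $t$ this exceeds $C(\log t)^{-3}$, so $X\ge\frac12m_t$ and \eqref{eq:upperX} hold together with positive probability, and $\frac{c_4t}{2\log^2t}\le C\sqrt t\,(\log t)^3\log\log t$. This is false for large $t$. Hence $\gamma_*=2$, and part (b) gives strict monotonicity on $[2,\infty)$.
\end{proof}

\begin{remark}
The hypothesis $d\ge4$ is used only in the two estimates for $\psi\theta_L$ in Lemma \ref{lem:overlap}. For $d=3$ they become $\mathcal Q(\psi\theta_L)\le C/L$ and $\|\psi\theta_L\|_2^2\le CL$. With $L=\lambda^{-1/2}$ the Laplace transform of $\omega$ is then bounded below only by $c\lambda^{-1/2}$, and the choice $\lambda=t^{-2}$ gives $ct\le t\,\omega(0)+t^2\omega(t)$, which is far from $\omega(t)\ge c/\log t$.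
\end{remark}

\begin{thebibliography}{1}

\bibitem{Wang}
Te-Chun Wang, \emph{Asymptotics and the sub-limit at $L^{2}$-criticality of higher moments for the SHE in dimension $d\geq 3$}, arXiv:2410.06426 (2024).

\end{thebibliography}
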